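\title{Symbolic powers of edge ideals have eventually linear regularity}

\begin{abstract}
Let $I(G)$ be the edge ideal of a graph $G$ with at least one edge. We prove that there is an integer $b(G)$ such that $\operatorname{reg} I(G)^{(n)}=2n+b(G)$ for all large $n$, which answers a question of Dung, Hien, Nguyen and Trung. We give a formula for $b(G)$ in terms of the homology of simplicial complexes attached to the edges of $G$, bound it from both sides, and show that $b(G)=0$ exactly when $G$ has no induced $2K_2$. The main tool is a vanishing theorem for complexes generated by heavy independent sets in a vertex-weighted graph.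
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $k$ be a field, let $G$ be a simple graph on $V=\{1,\dots,r\}$ with at least one edge, and let $S=k[x_1,\dots,x_r]$ and $\mathfrak m=(x_1,\dots,x_r)$. The \emph{edge ideal} of $G$ is
\[
I(G)=(x_ix_j\mid \{i,j\}\in E(G))\subseteq S .
\]
Its minimal primes are the ideals $P_C=(x_i\mid i\in C)$, where $C$ runs over the minimal vertex covers of $G$, that is, over the complements of the maximal independent sets. For $n\ge1$ the $n$-th \emph{symbolic power} is
\[
I(G)^{(n)}=\bigcap_{C}P_C^{\,n}.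
\]
Throughout, $\mathbb N=\{0,1,2,\dots\}$, and for a vector $w\in\mathbb R^X$ and $Y\subseteq X$ we write $w(Y)=\sum_{y\in Y}w_y$ and $|w|=w(X)$. In this notation a monomial $x^w$ lies in $I(G)^{(n)}$ if and only if $w(C)\ge n$ for every minimal vertex cover $C$.

For a nonzero finitely generated graded $S$-module $\mathcal M$ put $a_i(\mathcal M)=\max\{d: H^i_{\mathfrak m}(\mathcal M)_d\neq0\}$, with $\max\emptyset=-\infty$. The \emph{Castelnuovo--Mumford regularity} is
\[
\operatorname{reg}\mathcal M=\max_i\,\bigl(a_i(\mathcal M)+i\bigr)=\max\{d-i:\operatorname{Tor}^S_i(\mathcal M,k)_d\ne0\}.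
\]
The second description shows that, for a nonzero proper homogeneous ideal $J$, one has $\operatorname{reg}J=\operatorname{reg}S/J+1$, that $\operatorname{reg}J$ is at least the degree of any minimal generator of $J$, and that $\operatorname{reg}S/J$ does not change when new variables are adjoined to $S$.

We say that $\operatorname{reg}I(G)^{(n)}$ is \emph{asymptotically linear} if it equals $an+b$ for some constants $a,b$ and all large $n$. Dung, Hien, Nguyen and Trung \cite{DHNT} ask whether this holds for every graph $G$.

It is known that for every monomial ideal $I$ the function $n\mapsto\operatorname{reg}I^{(n)}$ is eventually quasi-linear: for large $n$ it is linear on each residue class modulo some period. The period cannot be dismissed in advance, because symbolic powers of edge ideals do see such residues. For the triangle, $x^w\in I(G)^{(n)}$ means $w_i+w_j\ge n$ for the three pairs $i,j$; adding the inequalities gives $|w|\ge 3n/2$, and the vectors $(m,m,m)$ for $n=2m$ and $(m,m+1,m+1)$ for $n=2m+1$ show that the least degree of an element of $I(G)^{(n)}$ is $\lceil 3n/2\rceil$. On the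 other hand, two known facts point to a positive answer: the largest degree of a minimal generator of $I(G)^{(n)}$ is exactly $2n$ for every $G$, and the regularity is asymptotically linear when $G$ is a cycle. Of all this we need only the inequality
\begin{equation}\label{eq:lower}
\operatorname{reg}I(G)^{(n)}\ge 2n\qquad(n\ge1),
\end{equation}
which we prove here. Let $\{u,v\}$ be an edge. Every cover contains $u$ or $v$, so $(x_ux_v)^n\in I(G)^{(n)}$. The complement $C$ of a maximal independent set containing $v$ contains $u$ but not $v$, so $x_u^{n-1}x_v^n\notin P_C^{\,n}$; exchanging $u$ and $v$ gives $x_u^nx_v^{n-1}\notin I(G)^{(n)}$ as well. Hence $(x_ux_v)^n$ is a minimal generator, of degree $2n$.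

The answer to the question is yes, and the slope is always $2$.

\begin{theorem}\label{thm:linear}
There are an integer $b=b(G)$, possibly depending on $\operatorname{char}k$, and an $n_0$ such that $\operatorname{reg}I(G)^{(n)}=2n+b$ for all $n\ge n_0$. Moreover, for each $i$, either $a_i(S/I(G)^{(n)})-2n$ is constant for all $n\gg0$, or $a_i(S/I(G)^{(n)})-2n\to-\infty$.
\end{theorem}

To describe $b(G)$ we need some notation. For $X\subseteq V$ let $N(X)=\bigcup_{x\in X}N(x)$ be the open neighborhood and $N[X]=X\cup N(X)$ the closed one; $G-X$ is the induced subgraph on $V\setminus X$, and $\alpha$ denotes the largest size of an independent set. Reduced homology $\tilde H_j$ is taken over $k$; the complex $\{\emptyset\}$ has $\tilde H_{-1}=k$, and the void complex, which has no faces at all, has no homology.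

An \emph{edge datum} is a tuple $(e,U,c,p,q)$ consisting of an edge $e=\{u,v\}$, an independent set $U\subseteq V\setminus N[e]$, a vector $c\in\mathbb N^{V\setminus(U\cup e)}$ and integers $p,q$. Put $K=V\setminus(N[e]\cup N[U])$ and
\[
\Lambda_u=\{\sigma\subseteq K:\ \exists\text{ independent }M\text{ with }\sigma\subseteq M\subseteq V\setminus(N[U]\cup N[u]),\ c(M)\ge p\}.
\]
Define $\Lambda_v$ in the same way with $N[v]$ and $q$ in place of $N[u]$ and $p$, and let $\Lambda=\Lambda(e,U,c,p,q)=\Lambda_u\cap\Lambda_v$. An edge datum records a multidegree in which the exponents of $x_u$ and $x_v$ are close to $n$ and all others stay bounded; Section~\ref{sec:constant} explains how $\Lambda$ arises.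

\begin{theorem}\label{thm:constant}
We have
\[
b(G)=1+\max\{\,p+q-|c|+j\ :\ \tilde H_j(\Lambda(e,U,c,p,q))\neq0\,\},
\]
the maximum being taken over all edge data and all $j$. Moreover,
\[
\max_{e\in E(G)}\operatorname{reg}\bigl(S/I(G-N[e])S\bigr)\ \le\ b(G)\ \le\ \max_{e\in E(G)}\alpha(G-N[e]).
\]
\end{theorem}

For instance, if $N[e]=V$ for every edge $e$, as for complete graphs and stars, both bounds are $0$ and $b(G)=0$. By \eqref{eq:lower}, $b(G)=0$ is the smallest possible value, and the last theorem classifies the graphs that attain it. An \emph{induced $2K_2$}, or \emph{gap}, is a pair of disjoint edges with no edge between them; $G$ is \emph{gap-free} if it has none.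

\begin{theorem}\label{thm:gapfree}
We have $\operatorname{reg}I(G)^{(n)}=2n$ for all $n\gg0$ if and only if $G$ has no induced $2K_2$.
\end{theorem}

The proof runs as follows. Each multigraded piece of $H^i_{\mathfrak m}(S/I(G)^{(n)})$ is the cohomology of a complex generated by the independent sets whose weight reaches a threshold (Section~\ref{sec:local}). Only finitely many complexes occur, so the regularity is the maximum of finitely many functions of $n$, one for each complex. Section~\ref{sec:vanishing} shows that such a complex is acyclic once the threshold exceeds half the total weight, which bounds each function by $2n-2$. Section~\ref{sec:linear} shows that a function that keeps up with $2n$ must increase by at least $2$ at every step. Sections~\ref{sec:constant} and~\ref{sec:gapfree} prove Theorems~\ref{thm:constant} and~\ref{thm:gapfree}.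

\section{Simplicial complexes}\label{sec:complexes}

A simplicial complex on a finite set $X$ is a family $\Gamma$ of subsets of $X$ closed under taking subsets; its maximal members are its \emph{facets}. Reduced homology is the homology of the augmented chain complex $\tilde C(\Gamma)$, in which a face $\sigma$ sits in degree $|\sigma|-1$. We call $\Gamma$ \emph{acyclic} if all its reduced homology vanishes. Thus the void complex is acyclic and $\{\emptyset\}$ is not. The independent sets of a graph $H$ form the \emph{independence complex} $\operatorname{Ind}(H)$.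

For $T,B\subseteq X$ and $x\in X$ the \emph{link}, \emph{deletion} and \emph{star} are
\begin{gather*}
\operatorname{lk}_\Gamma(T)=\{\sigma:\sigma\cap T=\emptyset,\ \sigma\cup T\in\Gamma\},\qquad
\Gamma\setminus B=\{\sigma\in\Gamma:\sigma\cap B=\emptyset\},\\
\operatorname{st}_\Gamma(x)=\{\sigma:\sigma\cup x\in\Gamma\}.
\end{gather*}
If $T\notin\Gamma$, the link of $T$ is void; allowing this removes several case distinctions below. We call $\Gamma$ a \emph{cone with apex $x$} if $\sigma\cup x\in\Gamma$ for all $\sigma\in\Gamma$. Cones are acyclic (adjoining $x$ is a contracting homotopy), and stars are cones. The \emph{simplex} on $X$, consisting of all subsets of $X$, is a cone if $X\ne\emptyset$ and is $\{\emptyset\}$ if $X=\emptyset$.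

For complexes $\Gamma_1,\Gamma_2$ on $X$, void or not, the sequence $0\to\tilde C(\Gamma_1\cap\Gamma_2)\to\tilde C(\Gamma_1)\oplus\tilde C(\Gamma_2)\to\tilde C(\Gamma_1\cup\Gamma_2)\to0$ is exact and gives the Mayer--Vietoris sequence in reduced homology. We use two consequences.
\begin{enumerate}
\item[(M1)] If $\operatorname{lk}_\Gamma(x)$ is acyclic, then $\tilde H_j(\Gamma)\cong\tilde H_j(\Gamma\setminus x)$ for all $j$. Indeed, $\Gamma=(\Gamma\setminus x)\cup\operatorname{st}_\Gamma(x)$, the star is acyclic, and the intersection is $\operatorname{lk}_\Gamma(x)$.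
\item[(M2)] If $\Gamma_1$ and $\Gamma_2$ are cones, then $\tilde H_{j+1}(\Gamma_1\cup\Gamma_2)\cong\tilde H_j(\Gamma_1\cap\Gamma_2)$ for all $j$.
\end{enumerate}

\section{Local cohomology and threshold complexes}\label{sec:local}

Let $H$ be a graph, possibly without vertices, let $w\in\mathbb R_{\ge0}^{V(H)}$ and $s\in\mathbb R$. The \emph{threshold complex} is
\[
\Gamma_H(w,s)=\{\sigma:\ \exists\text{ independent set }M\supseteq\sigma\text{ of }H\text{ with }w(M)\ge s\}.
\]
Since $w\ge0$, enlarging $M$ does not lower its weight. Therefore the facets of $\Gamma_H(w,s)$ are exactly the maximal independent sets $M$ of $H$ with $w(M)\ge s$.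

For an independent set $U$ of $G$, a vector $w\in\mathbb N^{V\setminus U}$ and $n\ge1$, put
\begin{equation}\label{eq:Delta}
\Delta(U,w,n)=\Gamma_H\bigl(w|_{V(H)},s\bigr),\qquad H=G-N[U],\qquad s=|w|-n+1 .
\end{equation}
Note that $V\setminus U=V(H)\sqcup N(U)$: the weight on $N(U)$ enters the threshold but is available to no independent set of $H$. The next statement is Takayama's formula, made explicit for $I(G)^{(n)}$.

\begin{proposition}\label{prop:takayama}
Let $J=I(G)^{(n)}$, $d\in\mathbb Z^r$, $U=\{i:d_i<0\}$ and $w=d|_{V\setminus U}$. If $U$ is not independent, then $H^i_{\mathfrak m}(S/J)_d=0$ for all $i$. If $U$ is independent, then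
\[
H^i_{\mathfrak m}(S/J)_d\cong\tilde H^{\,i-|U|-1}\bigl(\Delta(U,w,n);k\bigr).
\]
\end{proposition}

\begin{proof}
Local cohomology is computed by the \v Cech complex, whose $i$-th term is $\bigoplus_{|F|=i}(S/J)_{x_F}$ with $x_F=\prod_{f\in F}x_f$. The degree-$d$ part of $(S/J)_{x_F}$ is spanned by $x^d$; it is $k$ if $U\subseteq F$ and $x^d\notin JS_{x_F}$, and $0$ otherwise. Write $F=U\sqcup\sigma$ and
\[
\Delta_d=\{\sigma\subseteq V\setminus U: x^d\notin JS_{x_{U\cup\sigma}}\}.
\]
This family is closed under subsets, since $JS_{x_{F'}}\subseteq JS_{x_F}$ for $F'\subseteq F$. The differential from $F$ to $F\cup i$ is the localization map with sign $(-1)^{\#\{f\in F:f<i\}}$; if we order the variables so that those in $U$ come last, this is the sign of the simplicial coboundary from $\sigma$ to $\sigma\cup i$. So the degree-$d$ strand is the augmented cochain complex of $\Delta_d$, with $\sigma$ placed in degree $|U|+|\sigma|$, and $H^i_{\mathfrak m}(S/J)_d\cong\tilde H^{i-|U|-1}(\Delta_d;k)$.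

Localization commutes with finite intersections, so $x^d\notin JS_{x_F}$ if and only if $x^d\notin P_C^{\,n}S_{x_F}$ for some minimal cover $C$. If $C\cap F\ne\emptyset$, then $P_C^{\,n}S_{x_F}$ is the unit ideal. If $C\cap F=\emptyset$ and $F\supseteq U$, it contains $x^d$ if and only if $d(C)\ge n$. Passing to complements,
\[
\Delta_d=\{\sigma\subseteq V\setminus U:\exists\text{ maximal independent }M\supseteq U\cup\sigma\text{ with }d(V\setminus M)\le n-1\}.
\]
This is void unless $U$ is independent. If $U$ is independent, the maximal independent sets of $G$ containing $U$ are the sets $M=U\cup M'$ with $M'$ maximal independent in $H=G-N[U]$, and $d(V\setminus M)=|w|-w(M')$. The condition $d(V\setminus M)\le n-1$ becomes $w(M')\ge s$, so $\Delta_d=\Delta(U,w,n)$.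
\end{proof}

As $w$ and $n$ vary, the complexes $\Delta(U,w,n)$ range over a finite set, and it pays to sort the multidegrees by the complex that they produce. Let $\mathcal P$ be the finite set of pairs $(U,\Delta)$ with $U$ independent in $G$ and $\Delta$ a non-acyclic complex on $V(G-N[U])$. For $(U,\Delta)\in\mathcal P$ let $j(\Delta)=\max\{j:\tilde H_j(\Delta)\ne0\}$ and
\[
g_{U,\Delta}(n)=\max\{|w|: w\in\mathbb N^{V\setminus U},\ \Delta(U,w,n)=\Delta\}\in\mathbb Z\cup\{-\infty\}.
\]
The maximum exists because local cohomology vanishes in high degrees. For fixed $U$ and $w$, the complex does not depend on the negative entries of $d$, and the total degree $|d|$ is largest, equal to $|w|-|U|$, when they are all $-1$. Over a field, $\tilde H^j\neq 0$ if and only if $\tilde H_j\ne0$. Proposition~\ref{prop:takayama} therefore gives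
\begin{align}
a_i(S/I(G)^{(n)})&=\max\{g_{U,\Delta}(n)-|U|:(U,\Delta)\in\mathcal P,\ \tilde H_{i-|U|-1}(\Delta)\ne0\},\label{eq:ai}\\
\operatorname{reg}S/I(G)^{(n)}&=\max\{g_{U,\Delta}(n)+j(\Delta)+1:(U,\Delta)\in\mathcal P\};\label{eq:reg}
\end{align}
in the second line, $|U|$ cancels because homological degree $j$ corresponds to $i=j+1+|U|$.

\begin{example}[the triangle]\label{ex:triangle}
Let $G$ be the triangle on $\{1,2,3\}$. Its maximal independent sets are the vertices. For $U=\emptyset$ the vertex $i$ lies in $\Delta(\emptyset,w,n)$ if and only if the other two weights add up to at most $n-1$. The non-acyclic possibilities are two points and three points, both with $j(\Delta)=0$.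

\emph{Three points.} The conditions are $w_i+w_j\le n-1$ for all pairs. Adding them gives $|w|\le 3(n-1)/2$, and $(m,m,m)$ for $n-1=2m$ and $(m,m,m+1)$ for $n-1=2m+1$ show that $g(n)=\lfloor 3(n-1)/2\rfloor$.

\emph{The two points $1,2$.} The conditions are $w_2+w_3\le n-1$, $w_1+w_3\le n-1$ and $w_1+w_2\ge n$. The first two give $|w|\le2n-2$, with equality for $w=(n-1,n-1,0)$, which satisfies the third when $n\ge2$. So $g(n)=2n-2$ for $n\ge2$, and $g(1)=-\infty$.

\emph{$U$ a vertex.} Then $H$ has no vertices, the complex is $\{\emptyset\}$ if $|w|\le n-1$ and void otherwise, so $g(n)=n-1$ and $j(\Delta)=-1$.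

By \eqref{eq:reg}, $\operatorname{reg}S/I(G)^{(n)}$ is the largest of $\lfloor3(n-1)/2\rfloor+1$, $n-1$ and, for $n\ge2$, $2n-1$. It equals $2n-1$ for all $n\ge 1$.

The example shows the mechanism of Theorem~\ref{thm:linear}. A function $g$ may depend on the parity of $n$, but the one that does falls behind $2n$. The function that keeps up belongs to a complex each of whose facets contains one end of the edge $e=\{1,2\}$. Adding $1$ to $w_1$, $w_2$ and $n$ preserves the three conditions that define this complex, and raises $|w|$ by $2$. For three points the same move eventually violates $w_1+w_2\le n-1$, because the facet $\{3\}$ misses $e$.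
\end{example}

\section{Threshold complexes of positive excess are acyclic}\label{sec:vanishing}

The \emph{excess} of a triple $(H,w,s)$ is $\operatorname{exc}(H,w,s)=2s-|w|$, where $|w|=w(V(H))$; it is positive when the threshold is more than half the total weight. For the triple in \eqref{eq:Delta}, the total weight on $V(H)$ is $|w|-w(N(U))$, so the excess is
\begin{equation}\label{eq:excessDelta}
2(|w|-n+1)-\bigl(|w|-w(N(U))\bigr)=|w|-(2n-2)+w(N(U)).
\end{equation}
Thus the excess measures how far $|w|$ lies above $2n-2$, and the bound $g_{U,\Delta}(n)\le 2n-2$ will follow from the next result.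

\begin{proposition}\label{prop:vanishing}
Let $H$ be a graph, $w\in\mathbb R_{\ge0}^{V(H)}$ and $s\in\mathbb R$. If $2s>|w|$, then $\Gamma_H(w,s)$ is acyclic.
\end{proposition}

The inequality cannot be weakened: for a single edge with $w=(1,1)$ and $s=1$, the excess is $0$ and the complex consists of two points.

For the rest of this section fix $H,w,s$, write $\Gamma=\Gamma_H(w,s)$, and take neighborhoods in $H$. Call $w$ \emph{coverable} if $w=\sum_{e\in E(H)}\lambda_e\mathbf 1_e$ with all $\lambda_e\ge0$, where $\mathbf 1_e$ is the indicator vector of $e$. An independent set contains at most one end of each edge, so it carries at most half of a coverable weight, and the proposition is immediate in this case. If $w$ is not coverable, one hopes that some vertex lies in all heavy independent sets, so that $\Gamma$ is a cone. This is not quite true.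

\begin{example}\label{ex:net}
Let $H$ be the triangle $z_1z_2z_3$ with a pendant vertex $y_i$ attached to each $z_i$. Give the $y_i$ weight $1$ and the $z_i$ weight $0$, and let $s=2$, so the excess is $1$. The facets of $\Gamma$ are $A=\{y_1,y_2,y_3\}$ and the three sets $\{z_i\}\cup(A\setminus y_i)$. They have no common vertex. But the link of each $z_i$ is the simplex on $A\setminus y_i$, so by (M1) the vertices of $B=N(A)=\{z_1,z_2,z_3\}$ can be deleted one after another without changing homology, and what remains is the simplex on $A$.
\end{example}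

The general proof follows this pattern. We find an independent set $A$ that outweighs its neighborhood $B$ in a strong sense, delete $B$, and show that the rest is a cone over $A$.

\begin{lemma}\label{lem:heavy}
If $w$ is not coverable, there is a nonempty independent set $A$ such that, with $B=N(A)$, we have $w(A\cap N(T))>w(T)$ for every nonempty $T\subseteq B$.
\end{lemma}

\begin{proof}
Farkas' lemma states that a vector outside the cone generated by finitely many vectors is separated from it by a linear form that is nonnegative on the generators and negative on the vector. So there is $y\in\mathbb R^{V(H)}$ with $y_x+y_z\ge0$ for all edges $xz$ and $\sum_x w_xy_x<0$. For $t>0$ let $X_t=\{x:y_x\le-t\}$ and $Y_t=\{x:y_x\ge t\}$. A neighbor $z$ of $x\in X_t$ has $y_z\ge -y_x\ge t$; hence $N(X_t)\subseteq Y_t$, and $X_t$ is independent because $X_t\cap Y_t=\emptyset$. Each vertex $x$ lies in $Y_t$ for $0<t\le y_x$ and in $X_t$ for $0<t\le -y_x$, so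
\[
\int_0^\infty\bigl(w(Y_t)-w(X_t)\bigr)\,dt=\sum_xw_xy_x<0 .
\]
Thus $w(X_t)>w(Y_t)\ge w(N(X_t))$ for some $t$, and the function $f(X)=w(X)-w(N(X))$ has a positive maximum on independent sets.

Let $A$ be an inclusion-minimal maximizer of $f$; it is nonempty since $f(\emptyset)=0$. Let $\emptyset\ne T\subseteq B$ and $A'=A\setminus N(T)$. Every vertex of $T$ has a neighbor in $A$, so $A'\subsetneq A$, and $f(A')<f(A)$ by minimality. No vertex of $A'$ is adjacent to $T$, so $N(A')\subseteq B\setminus T$. Hence
\[
w(A')-w(B)+w(T)\le f(A')<f(A)=w(A)-w(B),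
\]
that is, $w(T)<w(A)-w(A')=w(A\cap N(T))$.
\end{proof}

\begin{lemma}\label{lem:delete}
Let $\Sigma$ be a simplicial complex on $X$ and $B\subseteq X$. If $\operatorname{lk}_\Sigma(T)$ is acyclic for every nonempty $T\subseteq B$, then $\tilde H_j(\Sigma)\cong\tilde H_j(\Sigma\setminus B)$ for all $j$.
\end{lemma}

\begin{proof}
We induct on $|B|$; for $B=\emptyset$ there is nothing to prove. Let $x\in B$. By (M1), $\Sigma$ and $\Sigma\setminus x$ have the same homology. For nonempty $T\subseteq B\setminus x$ we have $\operatorname{lk}_{\Sigma\setminus x}(T)=\operatorname{lk}_\Sigma(T)\setminus x$. The link of $x$ in $\operatorname{lk}_\Sigma(T)$ is $\operatorname{lk}_\Sigma(T\cup x)$, which is acyclic, so by (M1) the complex $\operatorname{lk}_\Sigma(T)\setminus x$ has the homology of $\operatorname{lk}_\Sigma(T)$ and is acyclic. Induction applies to $\Sigma\setminus x$ and $B\setminus x$.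
\end{proof}

\begin{lemma}\label{lem:swap}
Let $A\ne\emptyset$ be independent and $B=N(A)$. Suppose that every nonempty independent $T\subseteq B$ satisfies \textup{(i)} $w(A\cap N(T))\ge w(T)$ and \textup{(ii)} $\operatorname{lk}_\Gamma(T)$ is acyclic. Then $\Gamma$ is acyclic.
\end{lemma}

\begin{proof}
A set $T$ that is not independent has void link, so Lemma~\ref{lem:delete} applies by (ii), and it suffices to show that $\Gamma\setminus B$ is a cone. Let $\sigma\in\Gamma\setminus B$ and choose an independent $M\supseteq\sigma$ with $w(M)\ge s$. Exchange $T=M\cap B$ for $A$: the set $M'=(M\setminus B)\cup A$ is independent, since no vertex of $M\setminus B$ is adjacent to $A$, and it contains $\sigma\cup A$. As $M$ is independent and contains $T$, we have $A\cap N(T)\subseteq A\setminus M$. So (i) gives $w(M')-w(M)=w(A\setminus M)-w(T)\ge0$, which holds also for $T=\emptyset$. Hence $\sigma\cup A\in\Gamma$, and $\sigma\cup A$ avoids $B$ because $A$ is independent. Any vertex of $A$ is an apex of $\Gamma\setminus B$.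
\end{proof}

To verify (ii) we use that links of threshold complexes are threshold complexes. The independent sets containing an independent set $T$ are the sets $T\cup M$ with $M$ independent in $H-N[T]$, so $\operatorname{lk}_\Gamma(T)=\Gamma_{H-N[T]}(w|_{V(H-N[T])},s-w(T))$. The excess of this triple is
\begin{equation}\label{eq:excesslink}
2s-2w(T)-\bigl(|w|-w(T)-w(N(T))\bigr)=\operatorname{exc}(H,w,s)+w(N(T))-w(T).
\end{equation}
So the inequality of Lemma~\ref{lem:heavy} serves twice: it makes the exchange in Lemma~\ref{lem:swap} profitable, and it raises the excess of the links.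

\begin{proof}[Proof of Proposition~\ref{prop:vanishing}]
We induct on $|V(H)|$. Suppose $w=\sum\lambda_e\mathbf 1_e$ is coverable, which includes the case $V(H)=\emptyset$. Every independent $M$ has $w(M)=\sum\lambda_e|M\cap e|\le\sum\lambda_e=|w|/2<s$, so $\Gamma$ is void. Otherwise take $A$ and $B$ from Lemma~\ref{lem:heavy}; condition (i) of Lemma~\ref{lem:swap} holds. For a nonempty independent $T\subseteq B$ we have $w(N(T))\ge w(A\cap N(T))>w(T)$, so by \eqref{eq:excesslink} the link of $T$ has positive excess. It lives on a smaller graph and is acyclic by induction. Lemma~\ref{lem:swap} finishes the proof.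
\end{proof}

Combining Proposition~\ref{prop:vanishing} with \eqref{eq:excessDelta}, we obtain
\begin{equation}\label{eq:bound}
\Delta(U,w,n)\text{ not acyclic}\quad\Longrightarrow\quad|w|+w(N(U))\le2n-2 .
\end{equation}
In particular, $g_{U,\Delta}(n)-2n\le-2$ for all $(U,\Delta)\in\mathcal P$ and all $n$.

\section{Persistent pairs and the proof of Theorem~\ref{thm:linear}}\label{sec:linear}

Call $(U,\Delta)\in\mathcal P$ \emph{persistent} if $g_{U,\Delta}(n)-2n\not\to-\infty$. With $H=G-N[U]$, say that an edge $e$ of $H$ \emph{splits} $\Delta$ if every facet of $\Delta$ contains exactly one vertex of $e$. The move seen in Example~\ref{ex:triangle} works for every splitting edge.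

\begin{lemma}\label{lem:shift}
If $e\in E(H)$ splits $\Delta$ and $\Delta(U,w,n)=\Delta$, then $\Delta(U,w+\mathbf 1_e,n+1)=\Delta$. Consequently $g_{U,\Delta}(n+1)\ge g_{U,\Delta}(n)+2$ for all $n$.
\end{lemma}

\begin{proof}
The threshold changes from $s=|w|-n+1$ to $(|w|+2)-(n+1)+1=s+1$. Let $M$ be a maximal independent set of $H$. If $M\in\Delta$, then $M$ is a facet, so $(w+\mathbf 1_e)(M)=w(M)+1\ge s+1$. If $M\notin\Delta$, then $(w+\mathbf 1_e)(M)\le w(M)+1<s+1$, as $M$ contains at most one end of $e$. So the two complexes have the same facets.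
\end{proof}

It remains to find a splitting edge for a persistent pair. The difficulty is that the weights realizing $\Delta$ have excess at most $0$, so Proposition~\ref{prop:vanishing} says nothing about them directly. But persistence keeps the excess bounded below while $n$ grows. If the limiting direction of the weights were not coverable, the gain $w(N(T))-w(T)$ in \eqref{eq:excesslink} would grow linearly in $n$ and make the excess of all relevant links positive.

\begin{lemma}\label{lem:split}
If $(U,\Delta)$ is persistent, then some edge of $H=G-N[U]$ splits $\Delta$.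
\end{lemma}

\begin{proof}
By persistence there are $D\ge0$, integers $n_\ell\to\infty$ and $w^{(\ell)}\in\mathbb N^{V\setminus U}$ with $\Delta(U,w^{(\ell)},n_\ell)=\Delta$ and $|w^{(\ell)}|\ge2n_\ell-D$. By \eqref{eq:bound}, $|w^{(\ell)}|\le2n_\ell$ and $w^{(\ell)}(N(U))\le D$. The vectors $w^{(\ell)}/n_\ell$ are bounded, so after passing to a subsequence they converge to some $\theta\ge0$ with $|\theta|=2$ and $\theta(N(U))=0$. We regard $\theta$ as a weight on $V(H)$, of total weight $2$. A facet $F$ of $\Delta$ satisfies $w^{(\ell)}(F)\ge|w^{(\ell)}|-n_\ell+1$ for all $\ell$; dividing by $n_\ell$ and passing to the limit gives $\theta(F)\ge1$.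

Suppose that $\theta$ is not coverable in $H$. Take $A$ and $B=N_H(A)$ from Lemma~\ref{lem:heavy} for $\theta$, and choose $\varepsilon>0$ with $\theta(A\cap N_H(T))-\theta(T)\ge\varepsilon$ for each of the finitely many nonempty $T\subseteq B$. Fix $\ell$ so large that $w=w^{(\ell)}$ and $n=n_\ell$ satisfy $\varepsilon n/2>D$ and $w(A\cap N_H(T))-w(T)\ge\varepsilon n/2$ for all these $T$. Then (i) of Lemma~\ref{lem:swap} holds for $\Delta=\Delta(U,w,n)$. By \eqref{eq:excessDelta} the excess of the triple defining $\Delta$ is at least $2-D$, so by \eqref{eq:excesslink} the link of a nonempty independent $T\subseteq B$ has excess at least $2-D+\varepsilon n/2>0$. These links are acyclic by Proposition~\ref{prop:vanishing}, and Lemma~\ref{lem:swap} shows that $\Delta$ is acyclic, a contradiction.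

Hence $\theta=\sum_{e\in E(H)}\lambda_e\mathbf 1_e$ with $\lambda_e\ge0$ and $\sum\lambda_e=|\theta|/2=1$. For each facet $F$ of $\Delta$,
\[
1\le\theta(F)=\sum_e\lambda_e|F\cap e|\le\sum_e\lambda_e=1,
\]
so $|F\cap e|=1$ whenever $\lambda_e>0$. Any such $e$ splits $\Delta$, and one exists because $\sum\lambda_e=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:linear}]
Let $(U,\Delta)$ be persistent. By Lemmas~\ref{lem:split} and~\ref{lem:shift}, $g_{U,\Delta}(n)-2n$ is nondecreasing in $n$. It is finite for some $n$, from then on an integer, and at most $-2$ by \eqref{eq:bound}; so it is eventually constant. Thus for every pair in $\mathcal P$ the function $g_{U,\Delta}(n)-2n$ is eventually constant or tends to $-\infty$. The same dichotomy holds for a maximum of finitely many such functions, each shifted by a constant. By \eqref{eq:ai} this proves the statement on $a_i$. By \eqref{eq:reg} the dichotomy holds for $\operatorname{reg}I(G)^{(n)}-2n=\operatorname{reg}S/I(G)^{(n)}+1-2n$, and \eqref{eq:lower}, which is where the existence of an edge is used, excludes the limit $-\infty$.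
\end{proof}

The proof shows that persistent pairs exist and that, for $n\gg0$,
\begin{equation}\label{eq:bpersistent}
b(G)-1=\max\{g_{U,\Delta}(n)-2n+j(\Delta)+1:(U,\Delta)\text{ persistent}\}.
\end{equation}

\section{The constant term}\label{sec:constant}

A splitting edge does more than make $g_{U,\Delta}$ grow: it writes $\Delta$ as a union of two stars, so the homology of $\Delta$ is that of their intersection, shifted by one. For example, let $G$ consist of the disjoint edges $\{1,2\}$ and $\{3,4\}$, let $U=\emptyset$ and $w=(n-1,n-1,0,0)$. Then $s=n-1$, all four maximal independent sets reach the threshold, and $\Delta$ is the $4$-cycle $1,3,2,4$. The stars of $1$ and $2$ are paths meeting in the two points $3,4$, so $\tilde H_1(\Delta)\cong\tilde H_0(\text{two points})\neq0$, and \eqref{eq:reg} gives $\operatorname{reg}S/I(G)^{(n)}\ge(2n-2)+1+1=2n$. In general the intersection of the stars is the complex $\Lambda$ of an edge datum, in which $p$ and $q$ are the parts of the threshold left over after $u$ or $v$ has been chosen, and $n$ no longer appears.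

\begin{lemma}\label{lem:suspension}
Let $U$ be independent, $w\in\mathbb N^{V\setminus U}$, $n\ge1$, $s=|w|-n+1$, and let $e=\{u,v\}$ be an edge of $H=G-N[U]$ that splits $\Delta=\Delta(U,w,n)$. Put $c=w|_{V\setminus(U\cup e)}$, $p=s-w_u$, $q=s-w_v$. Then $(e,U,c,p,q)$ is an edge datum, $\tilde H_{j+1}(\Delta)\cong\tilde H_j(\Lambda)$ for all $j$, and
\begin{equation}\label{eq:translate}
|w|-2n+2=p+q-|c| .
\end{equation}
\end{lemma}

\begin{proof}
Since $e\cap N[U]=\emptyset$, we have $U\cap N[e]=\emptyset$, so we have an edge datum. Every facet contains $u$ or $v$, so $\Delta=\operatorname{st}_\Delta(u)\cup\operatorname{st}_\Delta(v)$. If $\sigma$ lies in both stars, then $\sigma\cup u$ and $\sigma\cup v$ are independent sets of $H$, so $\sigma$ avoids $N(u)\cup N(v)=N[e]$, and $\sigma\subseteq K$. For $\sigma\subseteq K$, the independent sets of $H$ containing $\sigma\cup u$ are the sets $M\cup u$ with $M$ independent and $\sigma\subseteq M\subseteq V\setminus(N[U]\cup N[u])$, and $w(M\cup u)\ge s$ means $c(M)\ge p$. So $\sigma\in\operatorname{st}_\Delta(u)$ if and only if $\sigma\in\Lambda_u$, and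 the same holds for $v$. The stars thus meet in $\Lambda$, and (M2) gives the isomorphism. Finally, $w_u+w_v=|w|-|c|$, so $p+q=2(|w|-n+1)-(|w|-|c|)$, which is \eqref{eq:translate}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:constant}]
Let $\mathcal B$ be the set of numbers $p+q-|c|+j$ with $\tilde H_j(\Lambda(e,U,c,p,q))\neq0$.

\emph{The number $b-1$ lies in $\mathcal B$.} Fix $n\gg0$ and a persistent pair $(U,\Delta)$ attaining the maximum in \eqref{eq:bpersistent}. Choose $w$ with $\Delta(U,w,n)=\Delta$ and $|w|=g_{U,\Delta}(n)$, and a splitting edge $e$ by Lemma~\ref{lem:split}. Put $j=j(\Delta)-1$. For the datum of Lemma~\ref{lem:suspension}, $\tilde H_j(\Lambda)\neq0$, and by \eqref{eq:translate}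
\[
b-1=|w|-2n+(j+1)+1=p+q-|c|+j .
\]

\emph{Every element of $\mathcal B$ is at most $b-1$.} Let a datum with $\tilde H_j(\Lambda)\ne0$ be given. We reverse the construction. Put $s=n-1+p+q-|c|$ and define $w$ on $V\setminus U$ by $w_u=s-p$, $w_v=s-q$ and $w=c$ elsewhere. Then $|w|=2s-p-q+|c|$, so $|w|-n+1=2s-s=s$, and $s$ is indeed the threshold in \eqref{eq:Delta}. For $n\gg0$ we have $w_u,w_v\ge0$ and $s>|c|$. An independent set avoiding $e$ has weight at most $|c|<s$, so $e$, which is an edge of $G-N[U]$ because $U\cap N[e]=\emptyset$, splits $\Delta=\Delta(U,w,n)$. Lemma~\ref{lem:suspension} returns the given datum, so $\tilde H_{j+1}(\Delta)\neq0$. By \eqref{eq:reg} and \eqref{eq:translate},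
\[
\operatorname{reg}S/I(G)^{(n)}\ge|w|+(j+1)+1=2n+p+q-|c|+j\qquad(n\gg0),
\]
and the left side is $2n+b-1$. This proves the formula for $b$.

\emph{Upper bound.} In the last construction $\Delta$ is not acyclic, so \eqref{eq:bound} gives $|w|\le2n-2$, and by \eqref{eq:translate}
\begin{equation}\label{eq:pq}
p+q\le|c|\quad\text{whenever }\Lambda\text{ is not acyclic.}
\end{equation}
All faces of $\Lambda$ are independent sets of $G-N[e]$, so $\tilde H_j(\Lambda)\ne0$ forces $j\le\alpha(G-N[e])-1$. Hence $b\le\max_e\alpha(G-N[e])$.

\emph{Lower bound.} Fix an edge $e$ and let $L=G-N[e]$. For an independent set $U$ of $L$ take $c=0$ and $p=q=0$. Then $K=V(L)\setminus N_L[U]$, every independent $\sigma\subseteq K$ lies in $\Lambda_u$ and $\Lambda_v$ (take $M=\sigma$), and so $\Lambda=\operatorname{Ind}(L-N_L[U])$. The formula for $b$ gives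
\begin{equation}\label{eq:lowerb}
b\ge\max\{j+1: U\text{ independent in }L,\ \tilde H_j(\operatorname{Ind}(L-N_L[U]))\neq0\}.
\end{equation}
We show that the right side is $\operatorname{reg}S/I(L)S$. Suppose $L$ has an edge. Apply \eqref{eq:reg} to $L$, over the polynomial ring on $V(L)$, with $n=1$; here $I(L)^{(1)}=I(L)$, since a squarefree monomial ideal is the intersection of its minimal primes. By \eqref{eq:bound} only $w=0$ gives a non-acyclic complex; then $s=0$ and the complex is $\operatorname{Ind}(L-N_L[U])$. So \eqref{eq:reg} is the right side of \eqref{eq:lowerb}. If $L$ has no edge, then $\operatorname{reg}S/I(L)S=\operatorname{reg}S=0$. The complexes are the simplices on $V(L)\setminus U$, and the only non-acyclic one is $\{\emptyset\}$, for $U=V(L)$, with $j+1=0$.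
\end{proof}

\begin{example}\label{ex:matching}
Let $G$ be the disjoint union of $m\ge1$ edges. For every edge $e$, $L=G-N[e]$ is a union of $m-1$ disjoint edges and $\alpha(L)=m-1$. Adding a disjoint edge $\{u,v\}$ to a graph $L'$ produces an independence complex in which the stars of $u$ and $v$ cover everything and meet in $\operatorname{Ind}(L')$. Starting from $\{\emptyset\}$ and applying (M2) $m-1$ times gives $\tilde H_{m-2}(\operatorname{Ind}(L))\ne0$. By \eqref{eq:lowerb} with $U=\emptyset$ and the upper bound, $b(G)=m-1$. So both bounds in Theorem~\ref{thm:constant} can be attained at once, and $b$ takes every value in $\mathbb N$.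
\end{example}

\section{Gap-free graphs}\label{sec:gapfree}

If $e,e'$ form an induced $2K_2$, then $e'$ is an edge of $L=G-N[e]$. So $I(L)S$ has a generator of degree $2$, $\operatorname{reg}S/I(L)S\ge1$, and $b\ge1$ by Theorem~\ref{thm:constant}. This proves one direction of Theorem~\ref{thm:gapfree}.

Now let $G$ be gap-free. Since $b\ge0$ by \eqref{eq:lower}, Theorem~\ref{thm:constant} reduces the other direction to the inequality
\begin{equation}\label{eq:goal}
p+q-|c|+j\le-1\quad\text{for every edge datum with }\tilde H_j(\Lambda)\ne0 .
\end{equation}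
The upper bound of Theorem~\ref{thm:constant} treats $p+q-|c|$ and $j$ separately, and that is too crude here. We play them against each other through the numbers $m_u$ and $m_v$ of facets of $\Lambda_u$ and $\Lambda_v$. If $m_u=m_v=1$, then $\Lambda$ is an intersection of two simplices, hence a simplex; being non-acyclic it is $\{\emptyset\}$, so $j=-1$, and \eqref{eq:pq} gives \eqref{eq:goal}. In general we show that each further facet raises the possible $j$ by at most one and lowers $p+q-|c|$ by at least one. The first half holds for all complexes.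

\begin{lemma}\label{lem:facets}
If $X$ is a union of $m\ge1$ simplices, the simplex $\{\emptyset\}$ being allowed, then $\tilde H_i(X)=0$ for $i\ge m-1$.
\end{lemma}

\begin{proof}
For $m=1$, a simplex has no homology in degrees $i\ge0$. Let $m\ge2$ and $X=Y\cup Z$ with $Z$ a simplex and $Y$ a union of $m-1$ simplices. An intersection of two simplices is a simplex, so $Y\cap Z$ is a union of $m-1$ simplices too. In the exact sequence $\tilde H_i(Y)\oplus\tilde H_i(Z)\to\tilde H_i(X)\to\tilde H_{i-1}(Y\cap Z)$ the outer terms vanish for $i\ge m-1$ by induction.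
\end{proof}

Fix a datum with $\tilde H_j(\Lambda)\neq0$. Then $\Lambda_u$ and $\Lambda_v$ are not void, so $m_u,m_v\ge1$. Viewing $\Lambda$ as a union of $m_um_v$ simplices would give a weak bound on $j$; Mayer--Vietoris gives an additive one. In the exact sequence
\[
\tilde H_{j+1}(\Lambda_u\cup\Lambda_v)\to\tilde H_j(\Lambda)\to\tilde H_j(\Lambda_u)\oplus\tilde H_j(\Lambda_v)
\]
one of the outer terms is nonzero. By Lemma~\ref{lem:facets}, either $j+1\le m_u+m_v-2$ or $j\le\max(m_u,m_v)-2$. As $\min(m_u,m_v)\ge1$, in both cases
\begin{equation}\label{eq:jbound}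
j\le m_u+m_v-3 .
\end{equation}

For the second half we describe the facets of $\Lambda_u$. Let $H=G-N[U]$ and
\[
R_u=V(H)\setminus(N[u]\cup K),\qquad R_v=V(H)\setminus(N[v]\cup K).
\]
A vertex of $H$ outside $K$ lies in $N[e]=N(u)\cup N(v)$, so $R_u\subseteq N(v)\setminus N[u]$ and $R_v\subseteq N(u)\setminus N[v]$. Thus $K$, $R_u$, $R_v$ are pairwise disjoint subsets of $V\setminus(U\cup e)$. The hypothesis on $G$ is used through two facts, in which $N_K(Q)=N(Q)\cap K$.
\begin{enumerate}
\item[(G1)] $K$ is independent, since an edge inside $K$ would form a gap with $e$.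
\item[(G2)] If $d,d'\in R_u$ are nonadjacent, then $N_K(d)$ and $N_K(d')$ are comparable under inclusion. Otherwise pick $x\in N_K(d)\setminus N_K(d')$ and $x'\in N_K(d')\setminus N_K(d)$; as $x,x'$ are nonadjacent by (G1), the edges $dx$ and $d'x'$ form a gap. The same holds in $R_v$.
\end{enumerate}

The sets $M$ in the definition of $\Lambda_u$ are the independent subsets of $K\cup R_u$. If $M\cap R_u=Q$, then $M$ is contained in $Q\cup(K\setminus N_K(Q))$, which is independent by (G1) and has weight $c(K)+h(Q)$, where
\[
h(Q)=c(Q)-c(N_K(Q))\qquad(Q\subseteq R_u).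
\]
Put $p'=p-c(K)$ and $\mathcal Q=\{Q\subseteq R_u\text{ independent}:h(Q)\ge p'\}$. Then $\Lambda_u$ is the union of the simplices on the sets $K\setminus N_K(Q)$, $Q\in\mathcal Q$, and its facets correspond to the inclusion-minimal members of $\{N_K(Q):Q\in\mathcal Q\}$. Let $m=m_u$, choose $Q_1,\dots,Q_m\in\mathcal Q$ such that $N_K(Q_1),\dots,N_K(Q_m)$ are these distinct minimal members, and let $Q^u=Q_1\cup\dots\cup Q_m$. This union need not be independent; we use only its weight.

\begin{lemma}\label{lem:weight}
We have $h(Q^u)\ge p'+m_u-1$.
\end{lemma}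

\begin{proof}
We have $h(Q_1)\ge p'$, so it suffices to show that $h$ grows by at least $1$ each time a further $Q_i$ is added. Let $2\le i\le m$, $X=Q_1\cup\dots\cup Q_{i-1}$ and $Y=X\cap Q_i$. From $N_K(X\cup Q_i)=N_K(X)\cup N_K(Q_i)$, $N_K(Y)\subseteq N_K(X)\cap N_K(Q_i)$ and $c\ge0$ we get
\begin{align*}
c(X\cup Q_i)&=c(X)+c(Q_i)-c(Y),\\
c(N_K(X\cup Q_i))&\le c(N_K(X))+c(N_K(Q_i))-c(N_K(Y)),
\end{align*}
and subtracting, $h(X\cup Q_i)\ge h(X)+h(Q_i)-h(Y)$. Since $h(Q_i)\ge p'$ and all quantities are integers, it is enough to show $h(Y)<p'$.

Suppose $h(Y)\ge p'$. As a subset of $Q_i$, the set $Y$ is independent, so $Y\in\mathcal Q$, and $N_K(Y)\subseteq N_K(Q_i)$ forces $N_K(Y)=N_K(Q_i)$ by minimality. If $Y=\emptyset$, then $N_K(Q_i)=\emptyset\subseteq N_K(Q_1)$. If $Y\neq\emptyset$, then by (G2) the sets $N_K(d)$, $d\in Y$, form a chain, so $N_K(Y)=N_K(d)$ for some $d\in Y$; this $d$ lies in some $Q_l$ with $l<i$, whence $N_K(Q_i)=N_K(d)\subseteq N_K(Q_l)$. In both cases $N_K(Q_i)\subseteq N_K(Q_l)$ for some $l<i$, which is impossible for distinct minimal members.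
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:gapfree}]
Lemma~\ref{lem:weight} and its counterpart for $v$, with $Q^v\subseteq R_v$ defined in the same way from $q$, give
\begin{align*}
c(R_u)&\ge c(Q^u)\ge p-c(K)+m_u-1+c(N_K(Q^u)),\\
c(R_v)&\ge c(Q^v)\ge q-c(K)+m_v-1+c(N_K(Q^v)).
\end{align*}
A vertex $x\in K$ outside $N_K(Q^u)\cup N_K(Q^v)$ would lie in all facets of $\Lambda_u$ and of $\Lambda_v$; both would be cones with apex $x$, hence so would $\Lambda$, contrary to $\tilde H_j(\Lambda)\ne0$. Therefore $c(N_K(Q^u))+c(N_K(Q^v))\ge c(K)$. Adding the two inequalities and using that $K,R_u,R_v$ are disjoint,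
\begin{equation}\label{eq:cbound}
|c|\ge c(K)+c(R_u)+c(R_v)\ge p+q+m_u+m_v-2 .
\end{equation}
Together with \eqref{eq:jbound} this yields $p+q-|c|+j\le-(m_u+m_v-2)+(m_u+m_v-3)=-1$, which is \eqref{eq:goal}.
\end{proof}

Inequality \eqref{eq:cbound} is the step that needs the hypothesis. For two disjoint edges with $U=\emptyset$, $c=0$, $p=q=0$, fact (G1) fails, $\Lambda_u=\Lambda_v$ consists of two points, and \eqref{eq:cbound} would read $0\ge2$.

\begin{example}
The $5$-cycle is gap-free, since any two disjoint edges of it are joined by an edge; so $b=0$. For each edge $e$ the graph $G-N[e]$ is a single vertex, so the upper bound in Theorem~\ref{thm:constant} is $1$ and is not attained. The complex $\Delta(\emptyset,0,1)=\operatorname{Ind}(G)$ is again a $5$-cycle, with $\tilde H_1\neq0$, so \eqref{eq:reg} gives $\operatorname{reg}I(G)\ge3$. Thus $n_0=1$ is not admissible in Theorem~\ref{thm:linear} for this graph. The pair responsible is not persistent: if all five maximal independent sets have weight at least $|w|-n+1$, adding these inequalities gives $2|w|\ge5(|w|-n+1)$, that is, $|w|\le5(n-1)/3$.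
\end{example}

\begin{thebibliography}{1}

\bibitem{DHNT}
Le Xuan Dung, Truong Thi Hien, Hop D. Nguyen, Tran Nam Trung,
\emph{Regularity and Koszul property of symbolic powers of monomial ideals},
arXiv:1903.09026 (2019).

\end{thebibliography}
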